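# Intermediate distortion in groups acting properly on a product of two hyperbolic graphs

## 1. A shift on infinitely many copies of a group, and two weighted lengths

Let $H$ be a group generated by a finite set $T$, with word length $|\cdot|=|\cdot|_T$. Take one copy $H_n=\{h_n : h\in H\}$ of $H$ for every integer $n$, and form the free product
$$N=\ast_{n\in\mathbb Z}H_n .$$
It carries the shift automorphism $\alpha$ with $\alpha(h_n)=h_{n+1}$. Let $G=N\rtimes\langle s\rangle$, where $s$ has infinite order and $sxs^{-1}=\alpha(x)$ for $x\in N$.

**Identification of $G$.** This group is a familiar one: $G\cong H*\langle s\rangle$ with $H=H_0$. Define $G\to H*\langle s\rangle$ by $h_n\mapsto s^nhs^{-n}$ and $s\mapsto s$. On $N$ this is a homomorphism by the universal property of the free product, and it respects the semidirect product because $\alpha(h_n)=h_{n+1}\mapsto s(s^nhs^{-n})s^{-1}$. Define $H*\langle s\rangle\to G$ by $h\mapsto h_0$, $s\mapsto s$. The composites fix the generators: $h\mapsto h_0\mapsto h$, and $h_n\mapsto s^nhs^{-n}\mapsto s^nh_0s^{-n}=h_n$. So the two maps are mutually inverse.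

Every $w\in N$ has a unique normal form $w=x_1\cdots x_k$ with $x_i\in H_{n_i}\setminus\{1\}$ and $n_i\neq n_{i+1}$. Writing $|x_i|$ for the $T$-length of the corresponding element of $H$, put
$$\|w\|_+=\sum_{i=1}^k2^{-n_i}|x_i|,\qquad \|w\|_-=\sum_{i=1}^k2^{n_i}|x_i| .$$
For example, if $h\in T$, then $\|h_3\|_+\le\frac18$ and $\|h_3\|_-\le 8$, with equality if $h\ne1$. The first length makes copies with large index cheap; the second makes them expensive.

**Definition (norm).** A *norm* on a group $N$ is a function $\|\cdot\|:N\to[0,\infty)$ with $\|1\|=0$, $\|x^{-1}\|=\|x\|$ and $\|xy\|\le\|x\|+\|y\|$. (Nontrivial elements of norm $0$ are allowed.)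

**Both $\|\cdot\|_\pm$ are norms.** The normal form of $w^{-1}$ is $x_k^{-1}\cdots x_1^{-1}$, so symmetry is clear. For subadditivity, fix $\varepsilon=\pm1$ and give any finite sequence $(y_1,\dots,y_l)$ with $y_j\in H_{m_j}$ the cost $\sum_j2^{-\varepsilon m_j}|y_j|$. Deleting a trivial entry does not change the cost. Replacing two adjacent entries $y,y'$ from the same $H_n$ by $yy'$ does not increase it, since $|yy'|\le|y|+|y'|$. Both operations keep the product and shorten the sequence, so the process stops, and it stops at the normal form of the product. Hence the norm of a product is at most the cost of any sequence representing it. Apply this to the concatenation of the normal forms of $w$ and $w'$.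

The point of the weights is the scaling rule
$$\|\alpha(w)\|_+=\tfrac12\|w\|_+,\qquad \|\alpha^{-1}(w)\|_-=\tfrac12\|w\|_- .\tag{1}$$

Finally put $A_\pm=\{x\in N:\|x\|_\pm\le1\}$, $S_\pm=A_\pm\cup\{s,s^{-1}\}$ and $\Gamma_\pm=\mathrm{Cay}(G,S_\pm)$. These generating sets are in general infinite. We shall see that both graphs are connected and Gromov-hyperbolic, and that $G$ acts properly on $\Gamma_+\times\Gamma_-$, whatever the finitely generated group $H$ is. Since $H$ sits in $G=H*\langle s\rangle$ without any change of its word length, every phenomenon of element distortion that occurs in some finitely generated group also occurs in a group acting properly on a product of two hyperbolic spaces. This settles, negatively, the question stated next.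

## 2. Property (PH) and the dichotomy between linear and exponential distortion

**Hyperbolicity.** Write $d_{pq}$ for $d(p,q)$. A geodesic metric space is Gromov-hyperbolic if and only if there is a $\delta\ge 0$ with
$$d_{pq}+d_{ru}\le\max(d_{pr}+d_{qu},\,d_{pu}+d_{qr})+2\delta\tag{2}$$
for all points $p,q,r,u$. With the Gromov product $(p|q)_r=\frac12(d_{pr}+d_{qr}-d_{pq})$, inequality (2) says exactly $(p|q)_r\ge\min\big((p|u)_r,(u|q)_r\big)-\delta$, as one sees by multiplying out.

**Proper and cobounded actions.** An isometric action of $G$ on $(X,d)$ is *proper* if for every $x\in X$ and $r\ge0$ the set $\{g\in G: d(gx,x)\le r\}$ is finite. It is *cobounded* if for some (equivalently any) $x$ there is an $R$ such that every point of $X$ is within $R$ of the orbit $Gx$.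

**Definition (PH), (PH').** $G$ has *property (PH')* if there are finitely many geodesic hyperbolic spaces $X_1,\dots,X_n$, on each of which $G$ acts isometrically and coboundedly, such that the diagonal action on $\prod X_i$ with the $\ell^1$-metric is proper. $G$ has *property (PH)* if some finite-index subgroup has (PH'). Taking the subgroup to be $G$, (PH') implies (PH).

Each single action may be far from proper. For instance, $F_2\times F_2$ acts on two copies of the tree of $F_2$, the $i$-th factor acting on the $i$-th tree; each action is cobounded with infinite stabilizers, but the diagonal action is proper, because an element is determined up to finitely many choices by how far it moves both base points.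

**Definition (comparison, distortion).** For $f,h:\mathbb N\to[0,\infty)$ write $f\preceq h$ if there is $A>0$ with $f(n)\le A\,h(An+A)+An+A$ for all $n$, and $f\simeq h$ if $f\preceq h\preceq f$. (All functions $h$ below are nondecreasing, so $A$ may be enlarged to an integer.) Let $G$ be generated by a finite set $S$ and let $g\in G$ have infinite order. Its *distortion function* is
$$\Delta_g(n)=\max\{|k|:|g^k|_S\le n\}.$$
Up to $\simeq$ it does not depend on $S$. The element $g$ is *undistorted* if $\Delta_g\preceq n$, and *at least exponentially distorted* if $e^n\preceq\Delta_g$.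

Bingxue Tao and Renxing Wan, "Central extensions and proper actions on products of hyperbolic spaces", arXiv:2506.04856 (2025), is the source of the following problem: *is every element of infinite order in a finitely generated group with property (PH) either undistorted or at least exponentially distorted?* The answer is no.

**Theorem A.** For every finitely generated group $H$, the group $G=H*\langle s\rangle$ with $\langle s\rangle\cong\mathbb Z$ has property (PH'), with two hyperbolic spaces. Moreover $H$ is a retract of $G$ and is isometrically embedded for suitable word metrics.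

**Theorem B.** Let $H=\langle a,b,z\mid [a,b]=z,\ [a,z]=[b,z]=1\rangle$ be the integral Heisenberg group. The finitely presented group $G=H*\mathbb Z$ has (PH') with two hyperbolic spaces, and $\Delta_z(n)\simeq n^2$ for $z\in G$. So $z$ is neither undistorted nor at least exponentially distorted.

**Theorem C.**

1. The functions occurring up to equivalence as distortion functions of infinite-order elements in finitely generated (PH) groups, or (PH') groups, are exactly those occurring in arbitrary finitely generated groups. In particular, for all real $\alpha\ge1$ and $0<\beta<1$, the functions $n^\alpha$ and $\exp(n^\beta)$ occur.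
2. Two spaces is optimal: if (PH) holds with one space ($n=1$), every infinite-order element is undistorted.
3. One can also arrange that both actions are of general type: for every nontrivial finitely generated $H$, the group $H*F_2$ acts properly and diagonally on a product of two hyperbolic spaces, with cobounded general type action on each factor.

## 3. One hyperbolic space: only linear distortion

We begin with the simplest case, a single space; this proves Theorem C(2).

**Step 1: the group is a quasi-isometric copy of the space.** Suppose a finite-index subgroup $G_0\le G$ acts properly and coboundedly on one geodesic hyperbolic space $X$, every point being within $R$ of $G_0x$. The set $S_0=\{g\in G_0:d(gx,x)\le2R+1\}$ is finite by properness. Given $g\in G_0$, choose points $x=p_0,p_1,\dots,p_m=gx$ on a geodesic $[x,gx]$ with consecutive distances at most $1$, where $m\le d(x,gx)+1$ and $m\ge1$. Choose $g_i\in G_0$ with $d(p_i,g_ix)\le R$, with $g_0=1$ and $g_m=g$. Then $d(g_ix,g_{i+1}x)\le2R+1$, so $g_i^{-1}g_{i+1}\in S_0$. Hence $S_0$ generates $G_0$ and $|g|_{S_0}\le d(x,gx)+1$. Conversely $d(x,gx)\le(2R+1)|g|_{S_0}$. Thus $G_0$ is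 quasi-isometric to $X$.

**Step 2: conclude.** Hyperbolicity of geodesic spaces is invariant under quasi-isometry, so $G_0$ is a hyperbolic group, and so is $G$, which contains $G_0$ with finite index. In a hyperbolic group the map $k\mapsto g^k$ is a quasi-isometric embedding for every $g$ of infinite order (Bridson–Haefliger, *Metric Spaces of Non-Positive Curvature*, III.Γ.3.10). So $|g^k|\ge\lambda|k|-\epsilon$ for some $\lambda>0$, $\epsilon\ge0$, and $\Delta_g(n)\le(n+\epsilon)/\lambda$. Every infinite-order element is undistorted. $\square$

With several spaces, this argument suggests a proof of the dichotomy, and it is instructive to see where it stops. For every $i$ there is a constant $C$ with $d_i(g^kx_i,x_i)\le C|g^k|_S$. If $g$ moves some $x_i$ linearly, that is $d_i(g^kx_i,x_i)\ge c|k|$ for large $|k|$ with $c>0$, then $g$ is undistorted. So a distorted element moves slowly in every factor. To finish, one would have to deduce from slow displacement that $|g^k|_S$ is small. But the displacements bound the word length only from below; properness says that certain sets are finite and gives no bound on the word lengths of their elements.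 In Step 1 the upper bound on $|g|_{S_0}$ came from coboundedness on the same space on which the action is proper. On a product, coboundedness is assumed only on each factor, and there is no substitute. In Section 7 we shall see an element whose displacement is logarithmic in $|k|$ while its word length is of order $\sqrt{|k|}$.

## 4. Quadratic distortion in the Heisenberg group, and the obstruction from its center

**A model.** On $\mathbb Z^3$ put $(x,y,c)(x',y',c')=(x+x',y+y',c+c'+xy')$, and $a=(1,0,0)$, $b=(0,1,0)$, $z=(0,0,1)$. This is associative, since both bracketings of three factors give $c+c'+c''+xy'+xy''+x'y''$ in the last coordinate; the inverse of $(x,y,c)$ is $(-x,-y,-c+xy)$. We have $ab=(1,1,1)=z\,ba$, and $z$ is central, so with $[a,b]=aba^{-1}b^{-1}$ the group presented in Theorem B maps onto this group. In the presented group, $a^xb^{\pm1}=b^{\pm1}a^xz^{\pm x}$, so the set of elements $b^ya^xz^c$ is closed under right multiplication by $a^{\pm1},b^{\pm1},z^{\pm1}$ and is the whole group. Since $b^ya^xz^c\mapsto(x,y,c)$, the map is injective. So $\mathbb Z^3$ with this product is the integral Heisenberg group $H$. It is generated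 by $T=\{a,b\}$, and $z$ has infinite order.

**Lower bound for $\Delta_z$.** We have $a^mb^m=(m,m,m^2)$ and $a^{-m}b^{-m}=(-m,-m,m^2)$, so $a^mb^ma^{-m}b^{-m}=(0,0,m^2+m^2-m^2)=z^{m^2}$. Hence $\Delta_z(4m)\ge m^2$.

**Upper bound for $\Delta_z$.** Right multiplication by $a^{\pm1}$ does not change $c$; right multiplication by $b^{\pm1}$ changes $c$ by $\pm x$. Along a word of length $n$ we always have $|x|\le n$, so $|c|\le n^2$ at the end. Hence $\Delta_z(n)\le n^2$.

So $H$ contains an element with intermediate distortion, and the sensible first attempt is to show that $H$ itself has (PH). This attempt fails, for a reason worth seeing: $z$ is central.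

**Remark (the Heisenberg group does not have (PH)).** Let $H'\le H$ have finite index and act isometrically and coboundedly on a geodesic space $X$ satisfying (2), every point being within $R$ of $H'x$. Choose $j\ge1$ with $a^j,b^j,z^j\in H'$ and put $f=z^{j^2}$. We show that $d(x,f^kx)$ is bounded in $k$. Then $\langle f\rangle$ has bounded orbits in every factor of any product, so no such product action is proper.

First, $f$ and its powers do not move $x$ linearly. Indeed $f^{m^2}=[a^{jm},b^{jm}]$, so $d(x,f^{m^2}x)\le4Cm$ with $C=\max(d(x,a^jx),d(x,b^jx))$. Fix $k\ge1$ and let $F=f^k$. Taking $n=km^2$ gives $F^n=f^{(km)^2}$, so $d(x,F^nx)\le4Ckm$, which is $o(n)$ along this sequence.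

Second, write $a_n=d(x,F^nx)$. Then $a_2\le a_1+2\delta$. For suppose $a_2=a_1+2\delta+\eta$ with $\eta>0$. Inequality (2) for the points $x,F^2x$ against $Fx,F^nx$ reads
$$a_2+a_{n-1}\le\max(a_1+a_{n-2},\,a_n+a_1)+2\delta,\qquad\text{i.e.}\qquad a_{n-1}+\eta\le\max(a_{n-2},a_n)\quad(n\ge3).$$
Since $a_2\ge a_1+\eta$, induction gives $a_n\ge a_{n-1}+\eta$ for all $n\ge2$: if $a_{n-1}\ge a_{n-2}+\eta$, the maximum cannot be $a_{n-2}$. So $a_n\ge(n-1)\eta$, contradicting the first point.

Third, use centrality. The displacement $L(y)=d(y,Fy)$ is $H'$-invariant because $F$ is central, so coboundedness gives $|L(y)-L(x)|\le2R$ for all $y$. Put $L=L(x)=a_1$ and let $m$ be the midpoint of a geodesic $[x,Fx]$; then $Fm$ is the midpoint of its image $[Fx,F^2x]$. With base point $Fx$ we have $(m|x)=L/2$, $(x|F^2x)=\frac12(2L-a_2)\ge L/2-\delta$ and $(F^2x|Fm)=L/2$. Two applications of the Gromov product inequality give $(m|Fm)\ge L/2-3\delta$, so $L(m)=d(m,Fm)=L-2(m|Fm)\le6\delta$. Hence $L\le6\delta+2R$, for every $k$.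

So we must destroy the centrality of $z$ without changing its distortion. Passing from $H$ to the free product $H*\mathbb Z$ does both; what has to be shown is that $H*\mathbb Z$ acts properly, and this is what the graphs of Section 1 are for.

## 5. Hyperbolicity of the Cayley graph of a halved norm

The model is the upper half-plane. Let $m=\max(y,y',|x-x'|)$. From $\cosh d=\frac{(x-x')^2+y^2+y'^2}{2yy'}$ we get $\frac{m^2}{2yy'}\le\cosh d\le\frac{3m^2}{2yy'}$. Since $\frac12e^d\le\cosh d\le e^d$, the distance is $2\log m-\log y-\log y'$ up to a bounded error. In other words, to travel from one point to another, climb to the height at which the horizontal separation becomes of size about $1$, cross, and descend. Only the subadditivity of $|x-x'|$ and the scaling by height enter, and the next proposition replaces $|x-x'|$ by any norm.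

**Proposition 1.** Let $N$ be a group with a norm, let $\alpha\in\mathrm{Aut}(N)$ satisfy $\|\alpha(x)\|=\frac12\|x\|$ for all $x$, and let $G=N\rtimes\langle s\rangle$ with $s$ of infinite order and $sxs^{-1}=\alpha(x)$. Put $A=\{x\in N:\|x\|\le1\}$. Then $S=A\cup\{s,s^{-1}\}$ generates $G$, and $\Gamma=\mathrm{Cay}(G,S)$ is Gromov-hyperbolic. Write vertices as $(x,t):=xs^{-t}$ with $x\in N$, $t\in\mathbb Z$, and set
$$M=\max\{t,t',\log_2\|x^{-1}y\|\}\ (\log_20=-\infty),\qquad D\big((x,t),(y,t')\big)=2M-t-t'.$$
Then the graph distance satisfies $D-1\le d\le D+3$ on vertices.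

**Step 1: describe the edges.** Edges come from right multiplication by $S$. Multiplication by $s^{\mp1}$ gives *vertical* edges $(x,t)\sim(x,t\pm1)$. For $u\in A$ we have $xs^{-t}u=x\,\alpha^{-t}(u)\,s^{-t}$ with $\|\alpha^{-t}(u)\|=2^t\|u\|$. So *horizontal* edges join distinct vertices $(x,t)$ and $(y,t)$ exactly when $\|x^{-1}y\|\le2^t$. We call $t$ the height.

**Step 2: an upper bound for $d$, which also shows that $S$ generates.** Let $m=\lceil M\rceil\ge t,t'$. Go vertically from $(x,t)$ to $(x,m)$, then along at most one horizontal edge to $(y,m)$, which is possible since $\|x^{-1}y\|\le2^M\le2^m$, then vertically to $(y,t')$. The length is at most $2m-t-t'+1\le2(M+1)-t-t'+1=D+3$. In particular $\Gamma$ is connected, that is, $S$ generates $G$.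

**Step 3: a lower bound for $d$; climbing cannot be avoided.** Take a path of length $L$ from $(x,t)$ to $(y,t')$ with maximal height $h$, with $v$ vertical and $k$ horizontal edges. It must climb from $t$ to $h$ and descend to $t'$, so
$$L\ge v\ge2h-t-t'\ge2\max(t,t')-t-t'.$$
If $k=0$, then $x=y$, so $M=\max(t,t')$ and $L\ge D$. If $k\ge1$, then $x^{-1}y$ is a product of $k$ elements of norm at most $2^h$, because each horizontal edge lies at height at most $h$. So $\|x^{-1}y\|\le k2^h$, that is $h\ge\log_2\|x^{-1}y\|-\log_2k$, and
$$L=v+k\ge2\log_2\|x^{-1}y\|-t-t'+(k-2\log_2k)\ge2\log_2\|x^{-1}y\|-t-t'-1 .$$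
Here $k-2\log_2k\ge-1$ for integers $k\ge1$: the values at $k=1,2,3,4$ are $1$, $0$, $3-2\log_23>-0.2$, $0$, and the function $k-2\log_2 k$ increases for real $k\ge3$ since $2/\ln2<3$. Together with $L\ge2\max(t,t')-t-t'$ this gives $L\ge D-1$.

**Step 4: an ultrametric-type inequality for $M$.** For vertices $p,q$ with heights $t_p,t_q$ and $N$-coordinates $x_p,x_q$ let $M_{pq}$ be as above, so $2^{M_{pq}}=\max(2^{t_p},2^{t_q},\|x_p^{-1}x_q\|)$. For a third vertex $r$, each of the three terms is at most $2^{M_{pr}}+2^{M_{rq}}$: the first because $t_p\le M_{pr}$, the second because $t_q\le M_{rq}$, the third by subadditivity of the norm. So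
$$M_{pq}\le\max(M_{pr},M_{rq})+1.\tag{3}$$

**Step 5: the four-point inequality for $M$.** We claim that for all vertices $p,q,r,u$
$$M_{pq}+M_{ru}\le\max(M_{pr}+M_{qu},\,M_{pu}+M_{qr})+2.\tag{4}$$
The claim is invariant under $p\leftrightarrow q$ and under $r\leftrightarrow u$, and these swaps act transitively on $\{M_{pr},M_{qr},M_{pu},M_{qu}\}$. So we may assume that $M_{pr}$ is the smallest of the four. By (3), $M_{pq}\le\max(M_{pr},M_{rq})+1=M_{qr}+1$ and $M_{ru}\le\max(M_{rp},M_{pu})+1=M_{pu}+1$. Add.

**Step 6: pass from $M$ to $D$, then to $d$.** Each of the three sums of two $D$'s contains the same term $-t_p-t_q-t_r-t_u$, so (4) gives $D_{pq}+D_{ru}\le\max(D_{pr}+D_{qu},D_{pu}+D_{qr})+4$. Replacing $D$ by $d$ costs $2\cdot3$ on the left ($d\le D+3$) and $2\cdot1$ on the right ($D\le d+1$):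
$$d_{pq}+d_{ru}\le\max(d_{pr}+d_{qu},\,d_{pu}+d_{qr})+12\quad\text{for all vertices.}\tag{5}$$
Every point of $\Gamma$ is within $\frac12$ of a vertex. Moving all four points to nearby vertices changes each sum of two distances by at most $2$, so the inequality holds on all of $\Gamma$ with $16$ in place of $12$. A connected graph is geodesic, so $\Gamma$ is Gromov-hyperbolic. $\square$

The left action of $G$ on $\Gamma$ is isometric and transitive on vertices, hence cobounded. The next lemma says what a bound on two opposite displacements means.

**Lemma 2.** Let $G=N\rtimes\langle s\rangle$ with $sxs^{-1}=\alpha(x)$, and let $\|\cdot\|_\pm$ be norms on $N$ satisfying (1). Let $\Gamma_+$ be the graph of Proposition 1 for $(N,\|\cdot\|_+,\alpha,s)$, let $\Gamma_-$ be the one for $(N,\|\cdot\|_-,\alpha^{-1},s^{-1})$, and let $d_\pm$ be their distances. If $g=ws^e$ with $w\in N$, $e\in\mathbb Z$ and $d_+(1,g)+d_-(1,g)\le r$, then $|e|\le r+1$ and $\|w\|_\pm\le2^{r+1}$.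

**Proof.** In $\Gamma_+$ vertices are $(x,t)=xs^{-t}$, so $g=(w,-e)$. In $\Gamma_-$ the role of $s$ is played by $s^{-1}$, vertices are $(x,t)=xs^{t}$, and $g=(w,e)$. In both, $1=(1,0)$. From $D_\pm\le d_\pm+1$ we get
$$r+1\ge D_\pm=2\max\{0,\mp e,\log_2\|w\|_\pm\}\pm e .$$
Using the terms $0$ and $\mp e$ of the maximum, the right side is at least $2\max\{0,\mp e\}\pm e=|e|$. Using the last term, $2\log_2\|w\|_\pm\le r+1\mp e\le r+1+|e|\le2(r+1)$. $\square$

**Example (BS(1,2)).** Let $N=\mathbb Z[\frac12]$ and $\alpha(x)=x/2$. With $a=1\in N$ and $t=s^{-1}$ we have $tat^{-1}=a^2$, and $N\rtimes\langle s\rangle$ is $BS(1,2)$. The usual absolute value $\|x\|_+=|x|$ is halved by $\alpha$. The $2$-adic absolute value $\|x\|_-=|x|_2$, which is $2^{-v}$ for $x=2^v\cdot\text{odd}$ and $0$ for $x=0$, is a norm and is halved by $\alpha^{-1}(x)=2x$. If $d_+(1,g)+d_-(1,g)\le r$ and $g=xs^e$, then Lemma 2 gives $|e|\le r+1$ and $|x|,|x|_2\le2^{r+1}$. So $2^jx$ is an integer for $j=\lceil r+1\rceil$, of absolute value at most $2^{j+r+1}$, and only finitely many $g$ are possible. The bound extends to all base points as in Step 3 of Section 6. Thus $BS(1,2)$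 has (PH'). Since $a^{2^n}=t^nat^{-n}$, we have $\Delta_a(4n+1)\ge4^n\ge e^n$: the element $a$ is at least exponentially distorted. So hyperbolic groups and this example fit the dichotomy.

## 6. Properness from two opposite weights

We prove Theorem A. Return to $H$, $N$, $\alpha$ and $\|\cdot\|_\pm$ of Section 1. By (1), Proposition 1 applies to $(N,\|\cdot\|_+,\alpha,s)$ and to $(N,\|\cdot\|_-,\alpha^{-1},s^{-1})$, and it shows that $\Gamma_+,\Gamma_-$ are hyperbolic graphs on which $G\cong H*\langle s\rangle$ acts isometrically and coboundedly.

One graph does not suffice if $H\ne1$: for $1\ne h\in H$ the elements $h_n$ with $2^n\ge|h|$ satisfy $\|h_n\|_+\le1$, so infinitely many elements move the vertex $1$ of $\Gamma_+$ by distance at most $1$. They escape because their weight $2^{-n}$ tends to $0$; the opposite weight $2^n$ catches exactly these.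

**Step 1: a displacement bound controls the sum of the two norms.** The aim is finiteness at the base vertex. Let $g=ws^e$ with $d_+(1,g)+d_-(1,g)\le r$. By Lemma 2, $|e|\le r+1$ and $\|w\|_\pm\le2^{r+1}$. Let $w=x_1\cdots x_k$ be the normal form, $x_i\in H_{n_i}\setminus\{1\}$. Since $2^{-n}+2^{n}\ge2^{|n|}$,
$$\sum_{i=1}^k2^{|n_i|}|x_i|\le\|w\|_++\|w\|_-\le2^{r+2}.$$

**Step 2: count.** We now read off finiteness. As $|x_i|\ge1$, each summand is at least $1$, so $k\le2^{r+2}$. Moreover $2^{|n_i|}\le2^{r+2}$, so $|n_i|\le r+2$, and $|x_i|\le2^{r+2}$. Balls in $H$ are finite because $T$ is finite. So there are finitely many $w$, finitely many $e$, and finitely many $g$.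

**Step 3: other base points.** Properness is required at every point. Let $d$ be the $\ell^1$-metric on $\Gamma_+\times\Gamma_-$ and $x_0=(1,1)$, the pair of identity vertices. For any $x$ we have $d(gx_0,x_0)\le d(gx,x)+2d(x,x_0)$, so $\{g:d(gx,x)\le r\}$ is contained in a set shown to be finite in Steps 1 and 2. The action is proper, and $G$ has (PH') with two spaces.

**Step 4: $H$ is an isometrically embedded retract.** This is what preserves distortion. The homomorphism $G\to H$ that kills $s$ and fixes $H$ maps $T\cup\{s\}$ into $T\cup\{1\}$. So a word of length $n$ in $T\cup\{s\}$ and inverses representing $h\in H$ becomes a word of length at most $n$ in $T$ and inverses representing $h$. Hence $|h|_T\le|h|_{T\cup\{s\}}$, and the reverse inequality is clear. This proves Theorem A. $\blacksquare$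

Consequently, for $g\in H$ of infinite order, the distortion function of $g$ in $G$ with respect to $T\cup\{s\}$ equals its distortion function in $H$ with respect to $T$:
$$\Delta^{G}_g(n)=\Delta^{H}_g(n)\quad\text{for all }n.\tag{6}$$

## 7. The element $z$ of $H*\mathbb Z$ for the Heisenberg group $H$

We prove Theorem B. The group $G=H*\mathbb Z$ is finitely presented because $H$ is, and by Theorem A it has (PH') with two hyperbolic spaces, hence (PH). By (6) and the computation in Section 4, in $G$ we have
$$\Delta_z(4m)\ge m^2,\qquad\Delta_z(n)\le n^2 .$$
The first bound gives $n^2\preceq\Delta_z$ (take $A=4$), the second gives $\Delta_z\preceq n^2$, so $\Delta_z\simeq n^2$.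

**Not undistorted.** If $\Delta_z\preceq n$, then $m^2\le\Delta_z(4m)\le A(4Am+A)+4Am+A$ for all $m$, which is false for large $m$.

**Not at least exponentially distorted.** If $e^n\preceq\Delta_z$, then $e^n\le A(An+A)^2+An+A$ for all $n$, which is false for large $n$. So the dichotomy fails. $\blacksquare$

We can now see the gap announced in Section 3. For $k\ne0$ the element $z^k\in H=H_0$ has $\|z^k\|_\pm=|z^k|_T$ and $e=0$, so $D_\pm(1,z^k)=2\log_2|z^k|_T$. From $|k|\le|z^k|_T^2$ we get $|z^k|_T\ge\sqrt{|k|}$. Clearly $|z^k|_T\le4|k|$, since $z$ has length at most $4$. So the displacement of $z^k$ in each graph lies between $\log_2|k|-1$ and $2\log_2(4|k|)+3$: it is logarithmic, just as for an exponentially distorted element, while the word length is at least $\sqrt{|k|}$.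

## 8. All distortion functions occur

We prove Theorem C(1).

**Step 1: the classification.** We show that (PH) restricts nothing. A finitely generated (PH) or (PH') group is a finitely generated group, so one inclusion is trivial. Conversely, if $g$ has infinite order in a finitely generated group $H$, then by (6) it has the same distortion function in $H*\mathbb Z$, which has (PH') by Theorem A, hence also (PH).

**Step 2: the theorem that supplies examples.** To get explicit functions we cite a theorem of Ol'shanskii (*Distortion functions for subgroups*, in: Geometric Group Theory Down Under, de Gruyter 1999; see also *Mat. Sb.* 188 (1997) no. 11). Suppose $\ell:\mathbb Z\to\mathbb N$ satisfies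

- $\ell(k)=\ell(-k)$, and $\ell(k)=0$ if and only if $k=0$;
- $\ell(k+l)\le\ell(k)+\ell(l)$;
- $\#\{k:\ell(k)\le r\}\le c^r$ for some $c$ and all $r\ge0$.

Then $\mathbb Z=\langle g\rangle$ embeds in a finitely generated group with $|g^k|$ bi-Lipschitz equivalent to $\ell(k)$. (The conditions are necessary for $\ell(k)=|g^k|_S$: the first two are clear, and a ball of integer radius $r$ has at most $(2|S|+1)^r$ elements.) If $C\ge1$ is an integer with $\frac1C\ell(k)\le|g^k|\le C\ell(k)$, then with $E(n)=\max\{|k|:\ell(k)\le n\}$ we have
$$\Delta_g(n)\le E(Cn),\qquad E(n)\le\Delta_g(Cn).\tag{7}$$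
In the checks of the third condition below, if $0\le r<1$ only $k=0$ is counted, so the count is $1\le c^r$ as soon as $c\ge1$; we therefore treat $r\ge1$.

**Step 3: the function $n^\alpha$, $\alpha\ge1$.** Take $\ell(k)=\lceil|k|^{1/\alpha}\rceil$. The function $v\mapsto v^{1/\alpha}$ is increasing and concave on $[0,\infty)$ and vanishes at $0$, hence is subadditive, and $\lceil v+v'\rceil\le\lceil v\rceil+\lceil v'\rceil$. The first two conditions follow. For $r\ge1$ the count is at most $2r^\alpha+1\le3r^\alpha\le(3e^\alpha)^r$. Here $E(n)=\lfloor n^\alpha\rfloor$, so (7) gives $\Delta_g(n)\le C^\alpha n^\alpha$ and $n^\alpha\le\Delta_g(Cn)+1$. Hence $\Delta_g\simeq n^\alpha$.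

**Step 4: the function $\exp(n^\beta)$, $0<\beta<1$.** Put $c=1/\beta>1$, $K=e^{c-1}>1$ and
$$\varphi(u)=(\log(u+K))^c-(\log K)^c,\qquad\ell(k)=\lceil\varphi(|k|)\rceil .$$
The shift by $K$ makes $\varphi$ concave: for $v\ge K$ we have $\log v\ge c-1>0$, so
$$\frac{d^2}{dv^2}(\log v)^c=c(\log v)^{c-2}v^{-2}(c-1-\log v)\le0 .$$
So $\varphi$ is increasing and concave on $[0,\infty)$ with $\varphi(0)=0$, hence subadditive, and the first two conditions hold for $\ell$. Put $L=(\log K)^c$. For an integer $n\ge0$, $\ell(k)\le n$ means $\varphi(|k|)\le n$, that is, $|k|\le\exp((n+L)^\beta)-K$. So $E(n)=\lfloor\exp((n+L)^\beta)-K\rfloor$. Since $(n+L)^\beta\le n^\beta+L^\beta=n^\beta+\log K$,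
$$\exp(n^\beta)-K-1\le E(n)\le K\exp(n^\beta).$$
For $r\ge1$ the count is at most $2K\exp(r^\beta)+1\le3Ke^r\le(3Ke)^r$, so the third condition holds. By (7), $\Delta_g(n)\le K\exp((Cn)^\beta)$ and $\exp(n^\beta)\le\Delta_g(Cn)+K+1$. Hence $\Delta_g\simeq\exp(n^\beta)$.

By Step 1, all these functions occur in (PH') groups. $\blacksquare$

## 9. Making both actions of general type

Recall that an isometry of a hyperbolic space is *loxodromic* if its orbit maps $n\mapsto g^nx$ are quasi-isometric embeddings of $\mathbb Z$; it then has exactly two fixed points on the boundary, the limits of $g^nx$ as $n\to\pm\infty$. An action is of *general type* if the group contains two loxodromic elements with disjoint pairs of fixed points.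

The actions on $\Gamma_\pm$ are not of this kind. In the setting of Proposition 1, each vertical ray $t\mapsto(x,t)$ is geodesic, since an edge changes the height by at most $1$. Two such rays are asymptotic, because $(x,t)$ and $(y,t)$ are equal or adjacent once $2^t\ge\|x^{-1}y\|$. And $ws^e\cdot xs^{-t}=w\alpha^e(x)s^{-(t-e)}$ shows that $G$ permutes the vertical rays up to a shift of the parameter. So $G$ fixes the common endpoint of all vertical rays, and any two loxodromic elements share it.

To prove Theorem C(3), let $H\ne1$ be finitely generated, let $G=H*\langle s\rangle$ and $S_\pm$ be as before, and put $G'=G*\langle u\rangle=H*F_2$ with $\langle u\rangle\cong\mathbb Z$, $S'_\pm=S_\pm\cup\{u^{\pm1}\}$ and $\Gamma'_\pm=\mathrm{Cay}(G',S'_\pm)$. The graphs are connected, and $G'$ acts transitively on vertices, hence coboundedly. Fix a sign and write $|\cdot|$ for $|\cdot|_{S'_\pm}$.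

**Step 1: the length formula.** We want to compute $|g|$ from the normal form in $G*\langle u\rangle$. Call the entries $x_1,\dots,x_k$ of the normal form $g=x_1\cdots x_k$ (nontrivial, alternately in $G$ and $\langle u\rangle$) syllables. Then
$$|g|=\sum_i|x_i|_F,\tag{8}$$
where $|x|_F=|x|_{S_\pm}$ for $x\in F=G$ and $|u^n|_F=|n|$ for $F=\langle u\rangle$. The inequality $\le$ is clear. For $\ge$, regard a word in $S'_\pm$ representing $g$ as a sequence of elements of the factors with cost $\sum|y_j|_F$, which is at most the length of the word. As in Section 1, deleting trivial entries and merging neighbors from the same factor does not increase the cost and ends at the normal form.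

**Step 2: Gromov products in the free product.** We reduce hyperbolicity of $\Gamma'_\pm$ to that of the factors. All Gromov products are based at $1$: $(g|g')=\frac12(|g|+|g'|-|g^{-1}g'|)$. By (8) they extend the Gromov products of the factors. Let $g\ne g'$ and let $p$ be the product of their common initial syllables, the longest common prefix of their normal forms. Write $g=pxv$ and $g'=pyv'$, where $x,y$ are the next syllables and $v,v'$ the rest; if $g=p$, put $x=v=1$ and call $x$ absent, and similarly for $g'$. At most one of $x,y$ is absent, and $x\neq y$. Define $\langle x|y\rangle=(x|y)$ if $x,y$ lie in one factor, an absent syllable being the identity and so giving $0$, and $\langle x|y\rangle=0$ if they lie in different factors. We claim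
$$(g|g')=|p|+\langle x|y\rangle .\tag{9}$$
If $x,y$ are present and lie in the same factor, then $g^{-1}g'=v^{-1}(x^{-1}y)v'$ with $x^{-1}y\ne1$, and $v,v'$ are trivial or begin in the other factor, so $|g^{-1}g'|=|v|+|x^{-1}y|+|v'|$ by (8), and (9) follows. If $y$ is absent, $g^{-1}g'=v^{-1}x^{-1}$ and both sides equal $|p|$; the case of absent $x$ is the same. If $x,y$ lie in different factors, then $g^{-1}g'=v^{-1}x^{-1}yv'$ has length $|v|+|x|+|y|+|v'|$, and both sides equal $|p|$. (This last case occurs only for $p=1$, as a nontrivial $p$ determines the factor of the next syllable.)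

**Step 3: hyperbolicity of $\Gamma'_\pm$.** We claim that $(g|g')\ge\min\big((g|g''),(g''|g')\big)-6$ for all $g,g',g''\in G'$, that is, that among the three products each is at least the minimum of the other two minus $6$. On the factor $G$ this holds by (5), since (5) is (2) with $2\delta=12$. On $\langle u\rangle$, with the metric of $\mathbb Z$, it holds with $0$ in place of $6$.

If two of the elements coincide, say $g=g'$, the three products are $|g|$, $b$, $b$ with $b=(g|g'')\le|g|$, and the claim holds. So let them be pairwise distinct, and consider the numbers of syllables in the common prefixes of the three pairs. Let $j$ be the smallest of these numbers; at least two of the three numbers equal $j$. Let $p$ be the product of the first $j$ syllables, which are common to all three elements.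

Suppose first that one pair, say $g,g'$, has a common prefix longer than $j$ syllables. Let $x$ be their common syllable number $j+1$, and let $z$ be the corresponding syllable, possibly absent, of $g''$. By (9), $(g|g'')=(g'|g'')=|p|+\langle x|z\rangle$, while $(g|g')\ge|p|+|x|$. Since $(x|z)\le|x|$, the two smaller products are equal, and the claim holds, even with $0$.

Suppose next that all three numbers equal $j$. The syllables $x,y,z$ number $j+1$ are pairwise distinct, at most one being absent, and by (9) the products are $|p|+\langle x|y\rangle$, $|p|+\langle y|z\rangle$, $|p|+\langle x|z\rangle$. If the present syllables lie in one factor, the claim is the inequality in that factor. If two factors occur, at most one of the three pairs consists of present syllables of the same factor, so at least two of the three brackets are $0$ and the third is nonnegative. Again the claim holds.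

Since $G'$ acts transitively on the vertices by isometries, the claim holds with any vertex as base point, which is (5) for all vertices of $\Gamma'_\pm$. As in Step 6 of Proposition 1, the four-point inequality holds on all of $\Gamma'_\pm$ with $16$, and $\Gamma'_\pm$ is Gromov-hyperbolic.

**Step 4: properness on $\Gamma'_+\times\Gamma'_-$.** We reduce to Theorem A. Write $g=g_0u^{e_1}g_1\cdots u^{e_k}g_k$ with $e_i\neq0$, $g_i\in G$, and $g_i\ne1$ for $0<i<k$. By (8) its $S'_\pm$-length is $\sum_i|g_i|_{S_\pm}+\sum_i|e_i|$. If both lengths are at most $r$, then $k\le r$, $|e_i|\le r$, and each $g_i$ lies in $\{x\in G:|x|_{S_+}+|x|_{S_-}\le2r\}$, which is finite by Section 6. So there are finitely many such $g$, and other base points are handled as in Step 3 of Section 6.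

**Step 5: two independent loxodromic elements.** Here the hypothesis $H\ne1$ enters. Choose $1\ne h\in H$. By (8), $|u^n|=|n|$, so $u$ is loxodromic on $\Gamma'_\pm$, and so is its conjugate $huh^{-1}$. The fixed points of $u$ are the limits of $u^m$ as $m\to\pm\infty$. Those of $huh^{-1}$ are the limits of $hu^nh^{-1}$, equivalently of $hu^n$, which stays at distance $|h|$ from $hu^nh^{-1}$. By (8), $d(u^m,hu^n)=|u^{-m}hu^n|=|m|+|h|+|n|$ and $|hu^n|=|h|+|n|$, so
$$(u^m|hu^n)=\tfrac12\big(|m|+|h|+|n|-|m|-|h|-|n|\big)=0$$
for all $m,n$. Sequences converging to a common boundary point have Gromov products tending to infinity, so the two pairs of fixed points are disjoint. Both actions are of general type, which proves Theorem C(3). $\blacksquare$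

As in Step 4 of Section 6, killing $s$ and $u$ shows that $H$ is a retract of $H*F_2$ with $|h|_{T\cup\{s,u\}}=|h|_T$, so the distortion functions of elements of $H$ are unchanged. With $H$ the Heisenberg group, $z\in H*F_2$ has quadratic distortion, and this is a counterexample in which both actions are of general type.
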